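# Cartesian products of $U_m$-numbers: Hausdorff dimension $n-1$ and packing dimension $n$

## 1. Products of Liouville numbers

Take a point of $\mathbb R^n$ all of whose coordinates are extremely well approximable by rationals. How large is the set of such points? We first answer this completely, and then replace "rationals" by "algebraic numbers of degree $m$ and no smaller".

**Definition ($U_1$-numbers).** A real number $\xi$ is a $U_1$-number if for every $N>0$ the inequality $0<|a_0+a_1\xi|\le \max(|a_0|,|a_1|)^{-N}$ has infinitely many integer solutions $(a_0,a_1)$. Since only finitely many integer vectors have a given height $\max(|a_0|,|a_1|)$, this means that there are solutions of arbitrarily large height. The $U_1$-numbers are exactly the Liouville numbers.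

For example, let $\lambda=\sum_{i\ge1}2^{-i!}$, $q=2^{j!}$ and $p=q\sum_{i\le j}2^{-i!}$. Then $0<p\le q$ and $0<q\lambda-p\le 2\cdot2^{j!-(j+1)!}=2^{1-j\cdot j!}$, which is at most $q^{-N}=2^{-Nj!}$ once $j\ge N+1$. So $\lambda\in U_1$.

We write $\dim$ for Hausdorff dimension and $\dim_P$ for packing dimension, in the sense of Falconer's book. We recall what is needed. For $s\ge0$, $\mathcal H^s(A)=\lim_{\delta\to0}\inf\sum_l(\operatorname{diam}W_l)^s$, the infimum being over countable covers of $A$ by sets of diameter at most $\delta$; $\dim A$ is the value of $s$ where $\mathcal H^s(A)$ drops from $\infty$ to $0$. The mass distribution principle says: if $\mu$ is a Borel probability measure with $\mu(A)=1$ and every set $W$ of small diameter $d$ lies in a Borel set of measure at most $Cd^s$, then $\mathcal H^s(A)\ge1/C$, because $1\le\sum_l C(\operatorname{diam}W_l)^s$ for every fine cover. For a bounded set $A$, $\overline{\dim}_BA=\limsup_{\delta\to0}\log N_\delta(A)/\log(1/\delta)$, where $N_\delta(A)$ is the least number of cubes of side $\delta$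 covering $A$. Finally
$$\dim_PA=\inf\Big\{\sup_l\overline{\dim}_BA_l:\ A\subseteq\bigcup_{l\in\mathbb N}A_l,\ A_l\text{ bounded}\Big\}.$$
For instance, $\mathbb Q\cap[0,1]$ has upper box dimension $1$ because it is dense in $[0,1]$, but packing dimension $0$: cover it by singletons.

**Proposition 1.** For every $n\ge1$, $\dim(U_1^n)=n-1$ and $\dim_P(U_1^n)=n$.

The general inequality $\dim(A\times B)\ge\dim A+\dim B$ is of no use here: we shall see that $\dim U_1=0$, so it gives only $\dim(U_1^n)\ge0$. Here is what happens instead. A number whose binary digits vanish on a long window $(A,B]$, with $B/A$ huge, is close to a rational with denominator $2^A$. Seen at scale $2^{-B}$ it carries only $A$ digits of information, which is why a single Liouville number costs dimension. But two Liouville coordinates need not have their windows at the same time. If at each scale at most one coordinate is stuck, then $n-1$ coordinates are always moving; and if from time to time nobody is stuck for very long, then at those scales the set looks $n$-dimensional.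

### 1.1. Covering from above

**Lemma 1.** If $Z\subseteq\mathbb R$ has $\dim Z=0$, then $\dim(Z\times\mathbb R^{n-1})\le n-1$.

**Proof.** Let $R,s,\epsilon>0$. Since $\dim Z=0$, the set $Z\cap[-R,R]$ is covered by intervals $I_l$, as short as we like, with $\sum_l|I_l|^s<\epsilon$. Enlarging slightly, we may assume $0<|I_l|\le1$. The set $I_l\times[-R,R]^{n-1}$ is covered by at most $(2R/|I_l|+1)^{n-1}\le(2R+1)^{n-1}|I_l|^{-(n-1)}$ cubes of side $|I_l|$, whose diameter is $\sqrt n\,|I_l|$. The total $(n-1+s)$-dimensional cost is at most $C\sum_l|I_l|^{-(n-1)}|I_l|^{n-1+s}\le C\epsilon$, with $C$ depending on $R,n,s$ only. So $\mathcal H^{n-1+s}(Z\times\mathbb R^{n-1})=0$ for every $s>0$, using a countable union over $R\in\mathbb N$. $\square$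

### 1.2. Random digits with windows

Let $1\le A_1<B_1<A_2<B_2<\cdots$ be integers with
$$B_j/A_j\to\infty,\qquad A_{j+1}\ge2B_j. \tag{1}$$
Call the indices in $\bigcup_j(A_j,B_j]$ *zero indices* and all other positive integers *free*. Let $f(t)$ be the number of free indices $\le t$. Let $\lambda=\sum_{i\ge1}\varepsilon_i2^{-i}$, where $\varepsilon_i=0$ for zero indices and the other $\varepsilon_i$ are independent and uniform on $\{0,1\}$.

**Lemma 2.** If $J$ is an interval of length $\le2^{-t}$, with $t\ge0$ an integer, then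
$$\mathbb P(\lambda\in J)\le2\cdot2^{-f(t)}. \tag{2}$$

**Proof.** There are infinitely many zero indices, so the tail $\sum_{i>t}\varepsilon_i2^{-i}$ is strictly less than $2^{-t}$. Hence for an integer $a$ we have $\lambda\in[a2^{-t},(a+1)2^{-t})$ if and only if $\varepsilon_1,\dots,\varepsilon_t$ are the $t$ binary digits of $a$; this is impossible if $a\notin[0,2^t)$ or if $a$ has a $1$ at a zero index, and otherwise has probability $2^{-f(t)}$. An interval of length $\le2^{-t}$ meets at most two of these half-open intervals. $\square$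

Now take $n$ window systems, each satisfying (1), with counting functions $f_1,\dots,f_n$, and independent random numbers $\lambda_1,\dots,\lambda_n$ attached to them. Put $F(t)=\sum_if_i(t)$. Let $a\in\mathbb R^n$ be fixed, and let $\mu$ be the law of $(a_1+\lambda_1,\dots,a_n+\lambda_n)$. Applying (2) in each coordinate, for every integer $t\ge0$,
$$\mu(W)\le2^n2^{-F(t)}\quad\text{for every cube }W\text{ (sides parallel to the axes) of side}\le2^{-t}. \tag{3}$$

**Lemma 3.** Let $T_k=(k+1)!$. Give coordinate $i\in\{1,\dots,n\}$ the windows $(T_k,T_{k+1}]$ for all $k\ge1$ with $k\equiv i\pmod{n+1}$. Each coordinate satisfies (1), and if $A$ is a Borel set with $\mu(A)=1$ for the resulting $\mu$ (with any shift $a$), then $\dim A\ge n-1$ and $\dim_PA\ge n$.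

For $n=2$ the first coordinate has windows $(2,6],(120,720],\dots$, the second has $(6,24],(720,5040],\dots$, and on $(24,120]$ nobody has a window.

**Proof.** **Step 1: counting free digits.** We have $T_{k+1}/T_k=k+2\to\infty$, and the next window of the same coordinate starts at $T_{k+n+1}\ge T_{k+2}\ge2T_{k+1}$; so (1) holds. Every index is a zero index for at most one coordinate, hence
$$F(t)\ge(n-1)t .$$
If $k\equiv0\pmod{n+1}$ and $k\geq 1$, all indices in $(T_k,T_{k+1}]$ are free for all coordinates, hence
$$F(T_{k+1})\ge n(T_{k+1}-T_k).$$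

**Step 2: Hausdorff dimension.** This uses the first count. For $n=1$ we need only $A\ne\emptyset$. Let $n\ge2$, and let $W$ have diameter $d\in(2^{-t-1},2^{-t}]$ with $t\ge0$ an integer. It lies in a cube of side $2^{-t}$, whose measure by (3) is at most $2^n2^{-(n-1)t}\le2^n(2d)^{n-1}=2^{2n-1}d^{n-1}$. A single point has measure at most $2^n2^{-(n-1)t}$ for all $t$, hence $0$. The mass distribution principle gives $\mathcal H^{n-1}(A)>0$.

**Step 3: packing dimension.** This uses the second count. Let $A\subseteq\bigcup_lA_l$ with $A_l$ bounded, and let $\mu^*$ be the outer measure of $\mu$. Since $\mu(A)=1$, some $l$ has $\mu^*(A_l)>0$. For $k\equiv0\pmod{n+1}$ every cube of side $2^{-T_{k+1}}$ has measure at most $2^n2^{-n(T_{k+1}-T_k)}$, so a cover of $A_l$ by such cubes needs at least $\mu^*(A_l)2^{-n}2^{n(T_{k+1}-T_k)}$ of them. Since $T_k/T_{k+1}\to0$, taking logarithms and dividing by $T_{k+1}$ gives $\overline{\dim}_BA_l\ge n$. Hence $\dim_PA\ge n$. $\square$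

**Proof of Proposition 1.** *Upper bounds.* $\dim_P\le n$ is trivial. For the other bound, fix $s\in(0,1)$ and $N>2/s$. If $\xi\in U_1$, then for infinitely many $(a_0,a_1)$, of height $H\ge2$, we have $|a_0+a_1\xi|\le H^{-N}$. Here $a_1\ne0$, as otherwise the left side is $H\ge2$. So $|\xi+a_0/a_1|\le H^{-N}$. At most $C H$ vectors have height exactly $H$, so the intervals of length $2H^{-N}$ about $-a_0/a_1$, over heights $H\ge H_0$, cover $U_1$ with cost at most $\sum_{H\ge H_0}CH\cdot2^sH^{-Ns}\to0$ as $H_0\to\infty$. Hence $\dim U_1=0$, and Lemma 1 gives $\dim(U_1^n)\le n-1$.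

*Lower bounds.* Take any window system with (1) and put $q_j=2^{A_j}$, $p_j=q_j\sum_{i\le A_j}\varepsilon_i2^{-i}\in\mathbb Z\cap[0,q_j]$. The digits on $(A_j,B_j]$ vanish, so $0\le\lambda-p_j/q_j\le2^{-B_j}$. The indices in $(B_j,A_{j+1}]$ are free, so there are infinitely many free indices, and almost surely infinitely many digits are $1$; then $\lambda-p_j/q_j>0$ for all $j$. The vector $(-p_j,q_j)$ has height $q_j$ and $0<q_j\lambda-p_j\le2^{A_j-B_j}\le2^{-NA_j}=q_j^{-N}$ as soon as $B_j\ge(N+1)A_j$, hence for all large $j$. So $\lambda\in U_1$ almost surely. The set $U_1$ is Borel (this is checked for all $U_m$ in Section 2), so with $a=0$ we have $\mu(U_1^n)=1$, and Lemma 3 applies. $\square$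

What changes when rationals are replaced by algebraic numbers of degree $m$? Lemmas 1 and 3 do not mention rationals at all. We only need $\dim U_m=0$ and some shift $a$ for which $\mu$ lives on the new set.

## 2. Index $m\ge2$: polynomials of lower degree must be excluded

For $Q\in\mathbb Z[X]$ let $H(Q)$, its *height*, be the maximum absolute value of its coefficients.

**Definition ($U_m$-numbers).** Let $m\ge1$. Say that $\xi\in\mathbb R$ has property $(k)$ if for every $N>0$ there are infinitely many $Q\in\mathbb Z[X]$ of degree $\le k$ with $0<|Q(\xi)|\le H(Q)^{-N}$; equivalently, for every $N$ there are such $Q$ of arbitrarily large height. Then $\xi$ is a $U_m$-number if it has property $(m)$ and $m$ is the smallest index with this property. $U_m$ is the set of $U_m$-numbers and $U_m^n\subseteq\mathbb R^n$ is its $n$-fold Cartesian product.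

For example, a $U_2$-number has quadratic integer polynomials taking absurdly small nonzero values at it, but is not a Liouville number. Each $U_m$ is a Borel set: it suffices to take $N\in\mathbb N$, property $(k)$ is the set $\bigcap_N\bigcap_h\bigcup_{H(Q)\ge h}\{x:0<|Q(x)|\le H(Q)^{-N}\}$, and $U_m$ is the set with property $(m)$ minus the sets with property $(k)$, $k<m$.

The following is conjectured in Johannes Schleischitz, "Metric results on sumsets and Cartesian products of classes of Diophantine sets", arXiv:2002.08228 (2020): for every $m,n\ge1$,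
$$\dim(U_m^n)=n-1,\qquad\dim_P(U_m^n)=n .$$
The conjecture is true, and it also holds for mixed products.

**Theorem 1.** Let $n\ge1$, $m_1,\dots,m_n\ge1$ and $E=U_{m_1}\times\cdots\times U_{m_n}$. Then $\dim E=n-1$ and $\dim_PE=n$. In particular the conjecture holds.

The natural candidate for a $U_m$-number is $\xi=2^{1/m}+\lambda$ with $\lambda$ as in Section 1. It is close to $2^{1/m}+p_j/q_j$, an algebraic number of degree $m$, so property $(m)$ should be as easy as before. The trouble is the word "smallest".

### 2.1. A Liouville shift of $\sqrt2$ that is again a Liouville number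

One might hope that the zero windows alone force $\xi\in U_m$. They do not. Take $m=2$, $A_j=(2j)!$, $B_j=(2j+1)!$. Then (1) holds, and also $A_{j+1}/B_j=2j+2\to\infty$. Write $\sqrt2=1+\sum_ib_i2^{-i}$ in binary and choose $\varepsilon_i=1-b_i$ at free indices and $\varepsilon_i=0$ at zero indices. There are no carries in the sum $x=\sqrt2+\lambda$: its binary digits are $1$ at free indices and $b_i$ at zero indices. All digits of $x$ on $(B_j,A_{j+1}]$ are $1$, so there is an integer $N_j$ with
$$0\le\frac{N_j+1}{2^{B_j}}-x\le2^{-A_{j+1}} .$$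
Moreover $x$ is irrational. If it were rational, its digits would be eventually periodic; since they contain arbitrarily long runs of $1$s, they would be eventually all $1$, so $b_i=1$ on all late windows $(A_j,B_j]$, and $\sqrt2$ would be within $2^{-B_j}$ of a rational with denominator $2^{A_j}$. This contradicts $|\sqrt2-p/q|\ge c\,q^{-2}$ because $B_j/A_j\to\infty$. Hence $x$ is irrational, the displayed differences are positive, and $A_{j+1}/B_j\to\infty$ shows $x\in U_1$. So $x\notin U_2$, although the digits of $\lambda$ vanish on all the windows.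

Pollington's theorem that every real number is the sum of two $U_m$-numbers, used for $m=1$, gives the same warning: $2^{1/m}=\lambda'+\lambda''$ with Liouville summands means that $2^{1/m}+(-\lambda')$ is Liouville.

### 2.2. Where the direct Borel–Cantelli argument stops

So bad digit choices exist, and we can only hope for a statement about almost every $\lambda$. The first attempt is to fix $N$ and bound, for each $Q$ of degree $\le m-1$, the probability that $|Q(\xi)|\le H(Q)^{-N}$. Such a $Q$ forces $\lambda$ into at most $m$ intervals of length about $H^{-N/m}$, so by (2) the probability is at most about $2m\cdot2^{-f(t)}$ with $t\approx\frac Nm\log_2H$. There are at least $H^{m-1}$ polynomials of height $H$, so $f(t)$ must be a sizable multiple of $\log_2H$.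

Now let $A_j\le\log_2H$ and $t\le B_j$. Since $B_j/A_j\to\infty$, such $H$ exist for every large $j$, however large $N$ was chosen. But then $f(t)\le f(B_j)=f(A_j)\le A_j$, and the bounds for the polynomials of height $H$ add up to at least $H^{m-1}2^{-A_j}\ge1$ when $m\ge2$. The sum diverges. The random digits give no information inside a long window, and long windows are indispensable for property $(m)$.

### 2.3. What a long window gives instead

Inside a long window there is a different kind of information, and it is not random. There $\xi$ agrees to within $2^{-B_j}$ with $\alpha_j=2^{1/m}+p_j/q_j$, which has degree *exactly* $m$, and whose denominator $2^{A_j}$ is at most a fixed power of $H$. A polynomial of degree $\le m-1$ cannot vanish at $\alpha_j$, and a norm argument makes this quantitative: $|Q(\alpha_j)|$ is at least a fixed negative power of $H$. So $|Q(\xi)|$ cannot be small as long as $2^{-B_j}$ is smaller than that power. This works up to $H\approx2^{B_j/L}$ with a constant $L$. Beyond it, with $N$ large in terms of $L$, the scale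 $t$ has already left the window and $f(t)$ is large. The two ranges together cover all heights.

## 3. Almost surely $2^{1/m}+\lambda$ is a $U_m$-number

**Lemma 4.** Let $m\ge1$, $\alpha=2^{1/m}$, and let $\lambda$ be the random number attached to a window system satisfying (1). Then almost surely $\xi:=\alpha+\lambda\in U_m$.

**Proof.** By Eisenstein's criterion, $\alpha$ is an algebraic integer of degree $m$ with minimal polynomial $X^m-2$. All its conjugates have modulus $2^{1/m}\le2$. As in Section 1 put
$$q_j=2^{A_j},\quad p_j=q_j\sum_{i\le A_j}\varepsilon_i2^{-i}\in\mathbb Z\cap[0,q_j],\quad\theta_j=\lambda-p_j/q_j,\quad\alpha_j=\alpha+p_j/q_j,$$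
so that $0\le\theta_j\le2^{-B_j}$ and $\xi=\alpha_j+\theta_j$; almost surely $\theta_j>0$ for all $j$, since infinitely many digits are $1$.

**Step 1: property $(m)$.** We exhibit polynomials of degree $m$ that are tiny at $\xi$. The number $\alpha_j$ is a root of
$$P_j(X)=(q_jX-p_j)^m-2q_j^m\in\mathbb Z[X].$$
The leading coefficient is $q_j^m$. Since $0\le p_j\le q_j$, the coefficients of $(q_jX-p_j)^m$ are at most $2^mq_j^m$ in modulus, so $q_j^m\le H(P_j)\le(2^m+2)q_j^m$. As $\xi-p_j/q_j=\alpha+\theta_j$ and $\alpha+\theta_j\le3$, the mean value theorem gives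
$$0<P_j(\xi)=q_j^m\big((\alpha+\theta_j)^m-\alpha^m\big)\le m3^{m-1}2^{mA_j-B_j}.$$
For any $N$, $H(P_j)^{-N}\ge(2^m+2)^{-N}2^{-mNA_j}$. Since $B_j/A_j\to\infty$ and $A_j\to\infty$, we get $0<|P_j(\xi)|\le H(P_j)^{-N}$ for all large $j$, and the heights are at least $q_j^m\to\infty$.

**Step 2: setting up the failure of property $(k)$ for $k<m$.** If $m=1$ there is nothing to prove. Let $m\ge2$. Padding with zero coefficients changes neither height nor value, so property $(k)$ with $k<m$ implies property $(m-1)$, and it suffices to show that $(m-1)$ fails. Put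
$$K=2m+4,\qquad L=m+Km^2,\qquad N=2mL .$$
We show that almost surely only finitely many nonzero $Q\in\mathbb Z[X]$ of degree $\le m-1$ satisfy
$$|Q(\xi)|\le H(Q)^{-N}. \tag{4}$$
The constants are forced one after another: $K/2$ must beat the number of polynomials (Step 4), then $L$ must beat the norm estimate, which involves $K$ (Step 3), and then $N/m$ must exceed $L$ by enough (Step 4).

Only finitely many $Q$ have $H(Q)<\max(2,2^{A_1/K})$. So let $H=H(Q)\ge\max(2,2^{A_1/K})$ and let $j$ be the index with $2^{A_j/K}\le H<2^{A_{j+1}/K}$. It depends only on $H$.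

**Step 3: the range $H\le2^{B_j/L}$.** Here we use that $\alpha_j$ has degree $m$; no probability is involved. Since $\deg Q\le m-1$ and $Q\ne0$, $Q(\alpha_j)\neq0$. Writing $Q=\sum_{i\le m-1}a_iX^i$,
$$q_j^{m-1}Q(\alpha_j)=\sum_{i=0}^{m-1}a_iq_j^{m-1-i}(q_j\alpha+p_j)^i$$
is a nonzero algebraic integer in $\mathbb Q(\alpha)$, so its norm is a nonzero rational integer. The norm is the product of the $m$ numbers $q_j^{m-1}Q(\alpha^{(l)}+p_j/q_j)$, where $\alpha^{(l)}$ runs over the conjugates of $\alpha$. Since $|\alpha^{(l)}+p_j/q_j|\le3$ and $Q$ has $m$ coefficients, each factor has modulus at most $q_j^{m-1}m3^{m-1}H$. Bounding all factors but the one for $\alpha$ in this way,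
$$1\le q_j^{m-1}|Q(\alpha_j)|\cdot\big(q_j^{m-1}m3^{m-1}H\big)^{m-1}.$$
Since $(m-1)+(m-1)^2=m(m-1)$, this reads
$$|Q(\alpha_j)|\ge c_1H^{-(m-1)}q_j^{-m(m-1)},\qquad c_1=(m3^{m-1})^{-(m-1)} .$$
On the other hand $\xi$ and $\alpha_j$ lie in $[0,3]$, so
$$|Q(\xi)-Q(\alpha_j)|\le\theta_j\max_{|x|\le3}|Q'(x)|\le m^23^mH\,2^{-B_j}\le m^23^mH^{1-L},$$
the last step because $H^L\le2^{B_j}$. Suppose (4) holds. Then $|Q(\xi)|\le H^{-N}\le H^{1-L}$, because $N\ge L$. With $q_j=2^{A_j}\le H^K$ we obtain
$$c_1H^{-(m-1)-Km(m-1)}\le|Q(\alpha_j)|\le(1+m^23^m)H^{1-L}=(1+m^23^m)H^{-(m-1)-Km^2}.$$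
Hence $H^{Km}\le(1+m^23^m)/c_1$. So $H$ is bounded, and only finitely many $Q$ in this range satisfy (4).

**Step 4: the range $H>2^{B_j/L}$.** Here we use the free digits beyond $B_j$. A constant $Q$ cannot satisfy (4), because $|Q(\xi)|=H\ge2$. Let $1\le d=\deg Q\le m-1$ and let $\gamma_1,\dots,\gamma_d\in\mathbb C$ be the roots of $Q$. The leading coefficient has modulus $\ge1$, so $|Q(\xi)|\ge\min_i|\xi-\gamma_i|^d$, and (4) gives
$$\min_i|\xi-\operatorname{Re}\gamma_i|\le\min_i|\xi-\gamma_i|\le H^{-N/d}\le H^{-N/m}=H^{-2L}.$$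
So (4) forces $\lambda=\xi-\alpha$ into a union of at most $m$ intervals, depending only on $Q$, of length $2H^{-2L}\le2^{-t}$, where $t=\lfloor2L\log_2H\rfloor-1\ge1$. We estimate $f(t)$. Zero indices up to $A_{j+1}$ all lie in $[1,B_j]$.

If $t\le A_{j+1}$, then, since $B_j<L\log_2H$,
$$f(t)\ge t-B_j\ge2L\log_2H-2-L\log_2H=L\log_2H-2 .$$
If $t>A_{j+1}$, then by (1)
$$f(t)\ge f(A_{j+1})\ge A_{j+1}-B_j\ge\tfrac12A_{j+1}\ge\tfrac K2\log_2H .$$
Since $L\ge K/2=m+2$, in both cases $2^{-f(t)}\le4H^{-(m+2)}$, and (2) gives
$$\mathbb P\big(\text{(4) holds for }Q\big)\le m\cdot2\cdot4H^{-(m+2)}=8mH^{-(m+2)} .$$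
At most $(2H+1)^m\le(3H)^m$ polynomials of degree $\le m-1$ have height $H$, and $\sum_H(3H)^m8mH^{-(m+2)}<\infty$. By Borel–Cantelli, almost surely only finitely many $Q$ in this range satisfy (4).

Steps 3 and 4 together show that property $(m-1)$ fails almost surely, and with Step 1 the lemma follows. $\square$

In Section 2.1 the approximations $(N_j+1)/2^{B_j}$ come from polynomials of height about $2^{B_j}$, which is above $2^{B_j/L}$. They belong to Step 4, where a null set of digit choices has to be discarded.

From now on, $\mu$ is the law of $(2^{1/m_i}+\lambda_i)_{i\le n}$ for independent $\lambda_i$ attached to window systems satisfying (1). By Lemma 4, $\mu(E)=1$, and (3) holds.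

## 4. The two dimensions of $E$

**Proof of Theorem 1.** **Step 1: $\dim U_m=0$.** This is due to Baker and Schmidt and to Bernik; the property as defined here can be read off from roots. Let $Q\in\mathbb Z[X]$ be nonzero of degree $\le m$ with $H(Q)\ge2$ and $|Q(\xi)|\le H(Q)^{-N}$. As in Step 4 of Lemma 4, $Q$ is not constant, and
$$|\xi-\operatorname{Re}\gamma|\le H(Q)^{-N/m}\quad\text{for some root }\gamma\text{ of }Q. \tag{5}$$
Given $s>0$, choose $N>m(m+1)/s$. At most $CH^m$ polynomials of degree $\le m$ have height exactly $H$, since one coefficient is $\pm H$. Every $\xi\in U_m$ satisfies (5) for $Q$ of arbitrarily large height, so $U_m$ is covered by arbitrarily short intervals with cost at most $\sum_{H\ge H_0}CH^m\cdot m(2H^{-N/m})^s$. This tends to $0$ as $H_0\to\infty$ because $Ns/m>m+1$. Hence $\dim U_m\le s$.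

**Step 2: upper bounds.** $\dim_PE\le n$ is trivial, and $\dim E\le n-1$ by Lemma 1 with $Z=U_{m_1}$.

**Step 3: lower bounds.** Use the staggered windows of Lemma 3 and the shift $a=(2^{1/m_1},\dots,2^{1/m_n})$. Then $\mu(E)=1$ and $E$ is Borel, so Lemma 3 gives $\dim E\ge n-1$ and $\dim_PE\ge n$. $\square$

With $m_1=\dots=m_n=m$ this is the conjecture.

## 5. Gauge functions and the zero–infinity law

Dimension compares a set only with powers $r^s$. The same measures $\mu$, with windows adapted to a given gauge, settle the size of $E$ for every gauge.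

**Definition (gauges and their measures).** A *gauge* is a nondecreasing $h:(0,\infty)\to(0,\infty)$ with $h(0^+)=0$; put $h(0)=0$. $\mathcal H^h(A)$ is the limit as $\delta\to0$ of $\inf\sum_lh(\operatorname{diam}W_l)$ over countable covers of $A$ by sets of diameter $\le\delta$. For packing, $\mathcal P^h_\delta(A)$ is the supremum of $\sum_lh(2r_l)$ over families of disjoint closed balls with centers in $A$ and radii $r_l\le\delta$; then $\mathcal P_0^h(A)=\lim_{\delta\to0}\mathcal P_\delta^h(A)$ and $\mathcal P^h(A)=\inf\{\sum_i\mathcal P_0^h(A_i):A\subseteq\bigcup_iA_i\}$ over countable covers.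

The last infimum matters. For $n=1$, $h(r)=r$ and $A=\mathbb Q\cap[0,1]$, the $M+1$ disjoint balls of radius $1/(3M)$ about $j/M$, $0\le j\le M$, give $\mathcal P_0^h(A)\ge2/3$; but a single point has $\mathcal P_0^h=0$, so $\mathcal P^h(A)=0$.

**Definition (the functions $\Gamma_h$ and $\psi_h$).** For fixed $n$ and $0<r\le1$ (for $\Gamma_h$, all $r>0$),
$$\Gamma_h(r)=\inf_{0<s\le r}(r/s)^nh(s),\qquad\psi_h(r)=\inf_{r\le s\le1}s^{-(n-1)}\Gamma_h(s).$$

Both are prices. A set of diameter $r$ may be cut into about $(r/s)^n$ pieces of diameter $s$, and $\Gamma_h(r)$ is the best total price. To cover (interval of length $\rho$)$\,\times[-R,R]^{n-1}$ we may use cubes of any side $s\ge\rho$; about $s^{-(n-1)}$ of them are needed, and $\psi_h(\rho)$ is the best price.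

For $h(r)=r^\sigma$: if $\sigma>n$ then $\Gamma_h=0$. If $0<\sigma\le n$ then $(r/s)^ns^\sigma=r^ns^{\sigma-n}$ is smallest at $s=r$, so $\Gamma_h(r)=r^\sigma$. Then $\psi_h(r)=\inf_{r\le s\le1}s^{\sigma-n+1}$ equals $r^{\sigma-n+1}$ if $\sigma>n-1$ and $1$ if $\sigma\le n-1$.

**Theorem 2.** Let $E$ be as in Theorem 1 and let $h$ be a gauge.

1. If there is $c>0$ with $\psi_h(r)\le r^c$ for all small $r$, then $\mathcal H^h(E)=0$. Otherwise $\mathcal H^h(E)=\infty$, and $E$ is not even $\sigma$-finite for $\mathcal H^h$.
2. If $\limsup_{r\to0}h(r)r^{-n}<\infty$, then $\mathcal P^h(E)=0$. Otherwise $\mathcal P^h(E)=\infty$, and $E$ is not $\sigma$-finite for $\mathcal P^h$.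

The same holds for $E\cap V$ for every nonempty open $V\subseteq\mathbb R^n$.

By the computation above with $\sigma=n-1$, for $n\ge2$ the set $U_m^n$ has non-$\sigma$-finite $\mathcal H^{n-1}$-measure. A smaller gauge that still gives infinite measure is $h(r)=r^{n-1}/\log_2(1/r)$ for $r\le\frac14$, constant for $r\ge\frac14$. Indeed $s\log_2(1/s)$ increases on $(0,\frac14]$, so $h(s)s^{-n}$ decreases there and $\Gamma_h(r)=h(r)$ for $r\le\frac14$. Hence $s^{-(n-1)}\Gamma_h(s)\ge1/\log_2(1/r)$ for $r\le s\le\frac14$. For $s\in[\frac14,1]$ it is at least $\Gamma_h(\frac14)>0$, because $\Gamma_h$ is nondecreasing (Step 1 of Section 6). So $\psi_h(r)\le r^c$ fails for all small $r$, whatever $c>0$.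

## 6. Hausdorff measures of $E$

Write $\Gamma=\Gamma_h$ and $\psi=\psi_h$.

**Step 1: replacing $h$ by $\Gamma$.** The purpose is to pass to a regular gauge without changing zero or infinite measure. If $\liminf_{s\to0}h(s)s^{-n}=0$, then $\Gamma\equiv0$ and $\psi\equiv0$, so the criterion for the null case holds. Covering a unit cube by $O(s^{-n})$ sets of diameter $\le s$ costs $O(s^{-n}h(s))$, which tends to $0$ along a sequence $s\to0$. So $\mathcal H^h(\mathbb R^n)=0$, as claimed. From now on $\liminf_{s\to0}h(s)s^{-n}>0$. Then $\Gamma(r)>0$ for all $r$: near $0$, $h(s)s^{-n}$ is bounded below, and on $[s_0,r]$ it is at least $h(s_0)r^{-n}$. The following facts hold.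

- Taking $s=r$ gives $\Gamma\le h$. So $\Gamma(0^+)=0$ and $\mathcal H^\Gamma\le\mathcal H^h$.
- $\Gamma(r)/r^n=\inf_{s\le r}h(s)/s^n$ is nonincreasing, so $\Gamma(ar)\le a^n\Gamma(r)$ for $a\ge1$.
- $\Gamma$ is nondecreasing. Let $r<r'$ and $s\le r'$. If $s\le r$, then $(r'/s)^nh(s)\ge(r/s)^nh(s)\ge\Gamma(r)$. If $r<s\le r'$, then $(r'/s)^nh(s)\ge h(s)\ge h(r)\ge\Gamma(r)$.
- $\mathcal H^h\le C_n\mathcal H^\Gamma$. Given a set of diameter $r>0$, choose $s\le r$ with $(r/s)^nh(s)\le2\Gamma(r)$. The set lies in a cube of side $r$, hence is covered by $\lceil\sqrt n\,r/s\rceil^n\le(2\sqrt n\,r/s)^n$ sets of diameter $\le s$, with total $h$-cost at most $2(2\sqrt n)^n\Gamma(r)$. Sets of diameter $0$ cost nothing on either side.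

**Step 2: the null case.** Assume $\psi(r)\le r^c$ for all small $r$. The infimum need not be attained, but after halving $c$ there is, for all small $r$, some $s\in[r,1]$ with $\Gamma(s)\le s^{n-1}r^c$. Write $m=m_1$, let $R>0$, fix $N>m(m+1)/c$, and put $\rho_j=2^{-jN/m}$. For large $j$ choose $s_j\in[\rho_j,1]$ with $\Gamma(s_j)\le s_j^{n-1}\rho_j^c$. These $s_j$ tend to $0$: since $\Gamma(s_j)\ge s_j^n\Gamma(1)$, we get $s_j\le\rho_j^c/\Gamma(1)$.

Let $\xi\in U_m$. For every $J\ge1$ there are $j\ge J$ and $Q$ of degree $\le m$ with $2^j\le H(Q)<2^{j+1}$ and $0<|Q(\xi)|\le H(Q)^{-N}$. By (5), $\xi$ is within $H(Q)^{-N/m}\le\rho_j\le s_j$ of the real part of a root of $Q$. For each $j$ there are at most $C2^{j(m+1)}$ such real parts. Around each take the interval of length $2s_j$, multiply by $[-R,R]^{n-1}$, and cover by $C_Rs_j^{-(n-1)}$ cubes of side $2s_j$. Over all $j\ge J$, with $J$ large, this covers $E\cap[-R,R]^n$, with $\Gamma$-cost at most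
$$C\sum_{j\ge J}2^{j(m+1)}s_j^{-(n-1)}\Gamma(2\sqrt n\,s_j)\le C'\sum_{j\ge J}2^{j(m+1)}s_j^{-(n-1)}\Gamma(s_j)\le C'\sum_{j\ge J}2^{j(m+1)-cjN/m}.$$
The first inequality uses $\Gamma(ar)\le a^n\Gamma(r)$. The last sum tends to $0$ as $J\to\infty$ because $cN/m>m+1$, and the diameters tend to $0$ as well. So $\mathcal H^\Gamma(E\cap[-R,R]^n)=0$ for all $R$, and $\mathcal H^h(E)=0$ by Step 1.

**Step 3: reading the opposite hypothesis on a logarithmic scale.** Now assume that for every $c>0$ there are arbitrarily small $r$ with $\psi(r)>r^c$. Put $\varphi(t)=-\log_2\Gamma(2^{-t})$ for $t\ge0$. With $r=2^{-b}$ and $s=2^{-t}$, the inequality $s^{-(n-1)}\Gamma(s)\ge\psi(r)>r^c$ for $r\le s\le1$ says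
$$\varphi(t)\le(n-1)t+cb\qquad(0\le t\le b).$$
So for each $c$ this holds for arbitrarily large real $b$. Starting from $c/2$ and replacing $b\ge1$ by $\lfloor b\rfloor\ge b/2$, we see that for each $c$ it holds for arbitrarily large integers $b$. Also, $\Gamma(ar)\le a^n\Gamma(r)$ becomes
$$\varphi(t')\le\varphi(t)+n(t'-t)\qquad(t'\ge t). \tag{6}$$
By (3), we want windows with $F(t)-\varphi(t)\to\infty$. A window inevitably reduces the slope of $F$ from $n$ to $n-1$; we end the windows exactly at the good places $b$.

**Step 4: windows adapted to $h$.** Let $B_1=1$. For $k\ge2$ choose inductively an integer $B_k\ge\max(4k^2,2kB_{k-1})$ with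
$$\varphi(t)\le(n-1)t+\frac{B_k}{4k}\qquad(0\le t\le B_k),$$
which is possible by Step 3 with $c=1/(4k)$, and put $A_k=\lceil B_k/k\rceil$. Then $A_k\ge B_k/k\ge2B_{k-1}$, and $A_k\le B_k/k+1\le2B_k/k$, and $A_k\le B_k/2+1<B_k$. Assign the window $(A_k,B_k]$, $k\ge2$, to the coordinate $i\equiv k\pmod n$. For each coordinate (1) holds, since $B_k/A_k\ge k/2\to\infty$ and the next window of that coordinate starts at $A_{k+n}\ge2B_{k+n-1}\ge2B_k$.

**Step 5: $F$ stays above $\varphi$.** Let $t\in[A_k,B_k]$ be an integer, $k\ge2$. The windows are disjoint, those before the $k$th lie in $[1,B_{k-1}]$, and so the total number of zero indices $\le t$ over all coordinates is at most $B_{k-1}+t-A_k$. Hence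
$$F(t)\ge(n-1)t+A_k-B_{k-1}\ge(n-1)t+\tfrac12A_k\ge(n-1)t+\frac{B_k}{4k}+k\ge\varphi(t)+k,$$
where we used $\frac12A_k\ge\frac{B_k}{2k}$ and $\frac{B_k}{4k}\ge k$. For integers $t\in[B_k,A_{k+1}]$ all indices in $(B_k,t]$ are free for everybody, so by (6)
$$F(t)=F(B_k)+n(t-B_k)\ge\varphi(B_k)+k+n(t-B_k)\ge\varphi(t)+k .$$
Hence $\kappa(t):=F(t)-\varphi(t)\to\infty$. Since $\varphi(t)\ge\varphi(0)$, also $F(t)\to\infty$, so by (3) points have $\mu$-measure $0$.

**Step 6: infinite measure.** A set $W$ of diameter $d\in(2^{-t-1},2^{-t}]$, $t\ge0$ an integer, lies in a cube of side $2^{-t}$, so by (3)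
$$\mu^*(W)\le2^n2^{-F(t)}=2^n2^{-\kappa(t)}\Gamma(2^{-t})\le4^n2^{-\kappa(t)}\Gamma(d),$$
since $\Gamma(2^{-t})\le2^n\Gamma(2^{-t-1})\le2^n\Gamma(d)$. Thus $\mu^*(W)\le\eta(d)\Gamma(d)$ with $\eta(d)\to0$ as $d\to0$. Let $D$ be any set with $\mu^*(D)>0$. Every cover of $D$ by sets of diameter $\le\delta$ has $\Gamma$-cost at least $\mu^*(D)/\sup_{0<d\le\delta}\eta(d)$, because the sets of diameter $0$ carry no mass. Letting $\delta\to0$,
$$\mu^*(D)>0\quad\Longrightarrow\quad\mathcal H^h(D)\ge\mathcal H^\Gamma(D)=\infty. \tag{7}$$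
Since $\mu(E)=1$, $\mathcal H^h(E)=\infty$. If $E=\bigcup_lD_l$ is a countable union, some $\mu^*(D_l)>0$, so $\mathcal H^h(D_l)=\infty$. Thus $E$ is not $\sigma$-finite for $\mathcal H^h$. This proves part 1 of Theorem 2 for $E$.

## 7. Packing measures of $E$

**Step 1: the null case.** Let $h(r)\le Cr^n$ for all small $r$. We show that every Lebesgue null set, in particular $E$, has $\mathcal P^h$-measure $0$. By Theorem 1, $\dim E=n-1<n$, so $E$ is Lebesgue null. Write $|\cdot|$ for Lebesgue measure and $v_n$ for the volume of the unit ball. Let $Y$ be a compact cube and $A\subseteq Y$. For small $\delta$, disjoint balls with centers in $A$ and radii $r_l\le\delta$ lie in the $\delta$-neighborhood $Y_\delta$ of $Y$, so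
$$\sum_lh(2r_l)\le C\sum_l(2r_l)^n=\frac{2^nC}{v_n}\sum_lv_nr_l^n\le\frac{2^nC}{v_n}|Y_\delta| .$$
Letting $\delta\to0$, $\mathcal P^h_0(A)\le2^nCv_n^{-1}|Y|$. Given $\epsilon>0$, choose an open $O\supseteq E$ with $|O|<\epsilon$ and write $O$ as a countable union of closed dyadic cubes $Y_l$ with disjoint interiors. Then
$$\mathcal P^h(E)\le\sum_l\mathcal P_0^h(E\cap Y_l)\le2^nCv_n^{-1}\sum_l|Y_l|\le2^nCv_n^{-1}\epsilon .$$

**Step 2: windows for the infinite case.** Let $\limsup_{r\to0}h(r)r^{-n}=\infty$. We want infinitely many scales $r_k$ at which $h$ is much larger than the $\mu$-measure of balls; it suffices that all coordinates are free from an index $B_k$ up to the digit scale of $r_k$. Put $A_1=1$ and, given $A_k$, put $B_k=kA_k+1$. Given $B_k$, choose $r_k\in(0,2^{-B_k-3})$ with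
$$h(2r_k)\ge k\,2^{nB_k}r_k^n,$$
which is possible because $h(\rho)\rho^{-n}$ exceeds any bound for suitable arbitrarily small $\rho=2r_k$. Let $t_k$ be the integer with $2^{-t_k-1}<4r_k\le2^{-t_k}$. Since $4r_k<2^{-B_k-1}$, we have $t_k\ge B_k$. Put $A_{k+1}=\max(t_k,2B_k)$. Assign the window $(A_k,B_k]$ to the coordinate $i\equiv k\pmod n$. For each coordinate (1) holds: $B_k/A_k\ge k$, and $A_{k+n}\ge A_{k+1}\ge2B_k$.

**Step 3: small balls.** All indices in $(B_k,t_k]$ are free for all coordinates, since $t_k\le A_{k+1}$. So $F(t_k)\ge n(t_k-B_k)$. The ball $B(x,2r_k)$ lies in a cube of side $4r_k\le2^{-t_k}$, and $2^{-t_k}<8r_k$. By (3), for every $x$,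
$$\mu(B(x,2r_k))\le2^n2^{nB_k}2^{-nt_k}\le2^n2^{nB_k}(8r_k)^n=16^n\,2^{nB_k}r_k^n\le16^nk^{-1}h(2r_k).$$

**Step 4: infinite premeasure.** Let $\mu^*(D)>0$. The support of $\mu$ is bounded, so intersecting $D$ with a large cube changes neither $\mu^*(D)$ nor, except downward, $\mathcal P_0^h(D)$; we may take $D$ bounded. Choose a maximal disjoint family of closed balls $B(x_i,r_k)$ with $x_i\in D$; it is finite. By maximality each $x\in D$ has $B(x,r_k)$ meeting some $B(x_i,r_k)$, so $|x-x_i|\le2r_k$, and the balls $B(x_i,2r_k)$ cover $D$. By Step 3,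
$$\sum_ih(2r_k)\ge16^{-n}k\sum_i\mu(B(x_i,2r_k))\ge16^{-n}k\,\mu^*(D).$$
Since $r_k\to0$, the left side is at most $\mathcal P^h_\delta(D)$ for all large $k$, whatever $\delta>0$. So $\mathcal P_\delta^h(D)=\infty$ for every $\delta$, and $\mathcal P_0^h(D)=\infty$.

**Step 5: infinite measure.** Let $\mu^*(D)>0$ and $D\subseteq\bigcup_iA_i$. Some $A_i$ has $\mu^*(A_i)>0$, so $\mathcal P_0^h(A_i)=\infty$ by Step 4. Therefore
$$\mu^*(D)>0\quad\Longrightarrow\quad\mathcal P^h(D)=\infty. \tag{8}$$
With $D=E$ we get $\mathcal P^h(E)=\infty$. In any countable decomposition of $E$ some piece has positive $\mu^*$, hence infinite measure. So $E$ is not $\sigma$-finite for $\mathcal P^h$, which proves part 2 of Theorem 2 for $E$.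

## 8. Rational affine maps and open sets

It remains to treat $E\cap V$ for a nonempty open $V$. The null cases are inherited from $E$. For the infinite cases we move a copy of $E$ into $V$.

**Step 1: $U_m$ is invariant under rational affine maps.** Let $\eta=(u\xi+v)/w$ with integers $u,w\ne0$ and $v$. For an integer polynomial $P=\sum_{i\le k}a_iX^i$ of degree $\le k$ put
$$P^*(X)=u^kP\big((wX-v)/u\big)=\sum_{i\le k}a_iu^{k-i}(wX-v)^i\in\mathbb Z[X].$$
The map $P\mapsto P^*$ is linear and injective on a finite-dimensional space, so it changes heights by at most constant factors in both directions, and $P^*(\eta)=u^kP(\xi)$. Suppose $\xi$ has property $(k)$. Given $N$, take $P$ of arbitrarily large height with $0<|P(\xi)|\le H(P)^{-N-1}$. If $H(P^*)\le CH(P)$, then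
$$0<|P^*(\eta)|\le|u|^kC^{N+1}H(P^*)^{-N-1}\le H(P^*)^{-N}$$
once $H(P^*)$ is large. So $\eta$ has property $(k)$. Since $\xi=(w\eta-v)/u$ has the same form, $\xi$ has property $(k)$ if and only if $\eta$ has it. This holds for every $k$, so $\xi\in U_m\iff\eta\in U_m$.

**Step 2: a copy of $E$ inside $V$.** All the measures $\mu$ above are carried by the box $B=\prod_i[2^{1/m_i},2^{1/m_i}+1]$. Choose $S\in\mathbb N$ and $v\in\mathbb Q^n$ such that $g(x)=2^{-S}x+v$ maps $B$ into $V$. By Step 1 applied in each coordinate, $g(E\cap B)\subseteq E\cap V$.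

**Step 3: the criteria are scale invariant.** Put $a=2^{-S}$ and $h_a(r)=h(ar)$. Since $g$ multiplies all distances by $a$, we have $\mathcal H^h(g(A))=\mathcal H^{h_a}(A)$ and $\mathcal P^h(g(A))=\mathcal P^{h_a}(A)$ for every $A$. Substituting $s'=as$,
$$\Gamma_{h_a}(r)=\inf_{0<s\le r}(r/s)^nh(as)=\inf_{0<s'\le ar}(ar/s')^nh(s')=\Gamma_h(ar),$$
and if $\Gamma_h>0$, Step 1 of Section 6 gives $a^n\Gamma_h(r)\le\Gamma_h(ar)\le\Gamma_h(r)$; if $\Gamma_h\equiv0$ this is trivial. So $a^n\psi_h\le\psi_{h_a}\le\psi_h$, and $\psi_h(r)\le r^c$ for all small $r$ and some $c>0$ if and only if the same is true of $h_a$, with a possibly smaller $c$. Likewise $\limsup_{r\to0}h(r)r^{-n}=\infty$ if and only if $\limsup_{r\to0}h_a(r)r^{-n}=\infty$.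

**Step 4: the infinite cases in $V$.** In the infinite case for $h$ we are in the infinite case for $h_a$, and we take the measure $\mu$ constructed for $h_a$, which has $\mu(E\cap B)=1$. By (7), respectively (8), for the gauge $h_a$, the set $E\cap B$ has infinite measure and in any countable decomposition of it some piece has infinite measure. Transporting by $g$, the set $g(E\cap B)$, and with it the larger set $E\cap V$, has infinite measure for $\mathcal H^h$, respectively $\mathcal P^h$, and is not $\sigma$-finite. This completes the proof of Theorem 2. $\square$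

In the same way, Lemma 3 applied to $E\cap B$ and the invariance of both dimensions under the similarity $g$ give $\dim(E\cap V)=n-1$ and $\dim_P(E\cap V)=n$ for every nonempty open $V$.
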